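\title{A decidable integral domain whose additive group is a model of Presburger arithmetic}

\begin{abstract}
We construct an integral domain whose additive group is elementarily equivalent to $\langle\mathbb Z;+,0\rangle$ and whose complete first-order theory in the language of rings is decidable. The ring is cut out of an algebraically closed field $K$ by one condition for each prime $p$: the field $K$ is embedded in an algebraically closed valued field whose residue field contains $\mathbb Z_p$, and the image of an element must reduce into $\mathbb Z_p$. The field $K$ is chosen generic for this family of embeddings, and decidability comes from a complete axiomatization of $K$ together with the Boolean algebra of sets of primes. The same construction determines the complete theories of additive groups of integral domains with decidable ring theory.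
\end{abstract}

\section{Introduction}\label{sec:intro}

By \emph{Presburger arithmetic} we mean the complete first-order theory of the group $\langle\mathbb Z;+,0\rangle$. An \emph{integral domain} is a commutative ring with $1\neq0$ and without zero divisors. The ring $\mathbb Z$ is an integral domain whose additive group is a model of Presburger arithmetic, and its ring theory $\operatorname{Th}(\mathbb Z;+,\cdot)$ is undecidable. Does the additive structure force this? The following question comes from Kirby and Zilber~\cite{KZ}.

\medskip
\noindent\textbf{Question.} \emph{Is there an integral domain $R$ with $\langle R;+,0\rangle\equiv\langle\mathbb Z;+,0\rangle$ such that the complete first-order theory of $\langle R;+,\cdot\rangle$ in the language of rings is decidable?}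
\medskip

The answer is yes.

\begin{theorem}\label{thm:presburger}
There is an integral domain $R$ with $\langle R;+,0\rangle\equiv\langle\mathbb Z;+,0\rangle$ such that $\operatorname{Th}(R;+,\cdot)$ is decidable.
\end{theorem}

The condition on the additive group becomes concrete through Szmielew's theorem.

\begin{theorem}[Szmielew \cite{Sz}]\label{thm:sz}
Two nonzero torsion-free abelian groups $G,G'$ with $\dim_{\mathbb F_p}G/pG=\dim_{\mathbb F_p}G'/pG'$ in $\{0,1,\dots,\infty\}$ for all primes $p$ are elementarily equivalent. In particular, $G\equiv\mathbb Z$ if $G$ is torsion-free and $|G/pG|=p$ for all $p$.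
\end{theorem}

Torsion-freeness and the equations $|G/pG|=p$ are expressed by sentences true in $\mathbb Z$. So the additive group of a domain $R$ is a model of Presburger arithmetic if and only if $R$ has characteristic $0$ and $R/pR\cong\mathbb F_p$ for every prime $p$.

The first examples suggest a negative answer. The domain $\mathbb Z+t\,\mathbb Q[[t]]$ has additive group $\mathbb Z\oplus t\,\mathbb Q[[t]]$, hence the right quotients modulo primes. Its units are the series with constant term $\pm1$, so the formula ``$1+xy$ is a unit for all $y$'' defines the ideal $t\,\mathbb Q[[t]]$. The quotient by this ideal is $\mathbb Z$, and the theory is undecidable. The ring $\prod_p\mathbb Z_p$ also has the right additive group, and it is built from rings that are decidable uniformly in $p$ (Section~\ref{sec:padic}); but it has zero divisors. What one wants is a domain that looks like $\mathbb Z_p$ at each prime and in which the primes interact as little as they do in the product.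

The fraction field of $R$ is interpretable in $R$, so it must have a decidable theory too, and it is tempting to make it algebraically closed. This is impossible if $R$ is integrally closed: then $\sqrt p\in R$ is nilpotent in the field $R/pR$, so $\sqrt p=pr$ with $r\in R$, and $1=pr^2\in pR$. The ring we construct does have an algebraically closed fraction field (Remark~\ref{rem:frac}), and it is not integrally closed.

The construction is flexible enough to prescribe all the dimensions $\dim R/pR$. This gives a classification, which is not needed for Theorem~\ref{thm:presburger}.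

\begin{theorem}\label{thm:class}
Let $G$ be an abelian group. The following are equivalent.
\begin{enumerate}
\item[(1)] $G\equiv\langle R;+,0\rangle$ for some integral domain $R$ with $\operatorname{Th}(R;+,\cdot)$ decidable.
\item[(2)] $G\neq0$, $\operatorname{Th}(G)$ is decidable, and $G$ is torsion-free or $pG=0$ for some prime $p$.
\end{enumerate}
\end{theorem}

Both theorems are deduced from Theorem~\ref{thm:main}, which produces a decidable domain from any sufficiently effective family of domains $O_i$ of characteristic $0$. Section~\ref{sec:two} shows the construction for two primes. After the conventions of Section~\ref{sec:tools}, Section~\ref{sec:local} studies one local building block and reduces its theory to that of $O_i$. Section~\ref{sec:family} embeds the algebraic numbers in all building blocks in an effective way, Section~\ref{sec:generic} constructs the generic field, and Section~\ref{sec:sigma} axiomatizes it. Sections~\ref{sec:padic} and~\ref{sec:class} prove Theorems~\ref{thm:presburger} and~\ref{thm:class}.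

\section{Two primes}\label{sec:two}

A \emph{valuation ring} of a field $L$ is a subring $V$ with $x\in V$ or $x^{-1}\in V$ for all $x\in L^\times$. It is local; we write $\mathfrak m$ for its maximal ideal, $\operatorname{res}:V\to V/\mathfrak m$ for the residue map, and $v:L^\times\to L^\times/V^\times$ for the valuation, with the value group written additively and ordered so that $v(x)\ge v(y)$ if and only if $x/y\in V$; we put $v(0)=\infty$. For an algebraically closed field $C$, the \emph{Hahn field} $C((t^{\mathbb Q}))$ consists of the formal series $\sum_{\gamma\in\mathbb Q}c_\gamma t^\gamma$ with $c_\gamma\in C$ and well-ordered support; the valuation is the least element of the support. It is an algebraically closed field with residue field $C$ and value group $\mathbb Q$.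

For a prime $p$ let $C_p$ be an algebraic closure of the rational function field $\mathbb Q_p(s)$, regarded as a pure field, let $L_p=C_p((t^{\mathbb Q}))$ with valuation ring $V_p$ and maximal ideal $\mathfrak m_p$, and put
$$D_p=\{x\in V_p:\operatorname{res}x\in\mathbb Z_p\}=\mathbb Z_p+\mathfrak m_p .$$
The ring $D_p$ is a substitute for $\mathbb Z_p$. It maps onto $\mathbb Z_p$ with a divisible kernel, and its fraction field is the algebraically closed field $L_p$, because $\mathfrak m_p\subseteq D_p$. No field $\mathbb Q_p$ contains an algebraically closed field, but all the $L_p$ do, and one algebraically closed field $K$ can be embedded in all of them at once. Whatever $K$ and the embeddings are, the additive group of the resulting ring is under control.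

\begin{lemma}\label{lem:modp}
Let $(L_\iota,V_\iota)$ be a nonempty family of valued fields of residue characteristic $0$, let $O_\iota$ be a subring of $V_\iota/\mathfrak m_\iota$ and $D_\iota=\{x\in V_\iota:\operatorname{res}x\in O_\iota\}$. Let $K$ be a field with embeddings $h_\iota:K\to L_\iota$ and $R=\{x\in K:h_\iota(x)\in D_\iota\text{ for all }\iota\}$. Then $R$ is an integral domain of characteristic $0$, and for every prime $p$ the ring homomorphism
$$R\to\prod_\iota O_\iota/pO_\iota,\qquad x\mapsto(\operatorname{res}h_\iota(x)+pO_\iota)_\iota,$$
has kernel $pR$.
\end{lemma}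

\begin{proof}
The set $R$ is a subring of the field $K$, which has characteristic $0$. The kernel contains $pR$. Let $x$ be in the kernel, so $\operatorname{res}h_\iota(x)=po_\iota$ with $o_\iota\in O_\iota$. Since the residue characteristic is $0$, $p$ is a unit of $V_\iota$. Hence $h_\iota(x/p)\in V_\iota$ and $\operatorname{res}h_\iota(x/p)=o_\iota\in O_\iota$ for all $\iota$, that is, $x/p\in R$.
\end{proof}

Take the two primes $2$ and $5$, a field $K$ with embeddings $h_2:K\to L_2$ and $h_5:K\to L_5$, and $R=h_2^{-1}(D_2)\cap h_5^{-1}(D_5)$. Since $\mathbb Z_q/p\mathbb Z_q=0$ for $q\ne p$, Lemma~\ref{lem:modp} gives $R/2R\cong\mathbb F_2$, $R/5R\cong\mathbb F_5$ and $R=pR$ for all other $p$. The ring theory, on the other hand, depends on $K$. Start from $K_0=\overline{\mathbb Q}$ with any two embeddings. The image of $\overline{\mathbb Q}$ in $L_p$ is trivially valued, so $t$ is transcendental over it.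

\begin{example}[independence without zero divisors]\label{ex:idem}
Adjoin a transcendental $x$ to $K_0$ and put $h_2(x)=t$, $h_5(x)=1+t$. Both values are transcendental over the image of $K_0$, so $h_2,h_5$ extend to $K_0(x)$, and then to its algebraic closure because $L_2,L_5$ are algebraically closed. Now $x\in R$, and its image in $\mathbb Z_2\times\mathbb Z_5$ is the idempotent $(0,1)$. In $R$ the product $x(1-x)$ is not $0$; it is a nonzero element of $\bigcap_nnR$.
\end{example}

\begin{example}[local solutions need not be global]\label{ex:cube}
Let $\omega\in K_0$ be a primitive cube root of unity. The polynomial $X^2+X+1$ has no root modulo $2$ or modulo $5$, so $h_p(\omega),h_p(\omega)^2\notin D_p$ for $p=2,5$. Let $r_p\in L_p$ be the cube root of $1+t$ with residue $1$. Adjoin a point $(x,y)$ of the curve $Y^3=X$ with $x$ transcendental, and put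
$$h_2(x,y)=(1+t,\;r_2),\qquad h_5(x,y)=(1+t,\;h_5(\omega)r_5).$$
Both maps are embeddings of the function field $K_0(y)$ of the curve. The element $x$ is a unit of $R$, and $h_p(x)=r_p^3$ is a cube in $D_p$ for both $p$. But the sets of primes at which the cube roots $y,\omega y,\omega^2y$ of $x$ lie in $D_p$ are $\{2\},\emptyset,\{5\}$. So $x$ is not a cube in $R$.
\end{example}

These examples contain the method. Example~\ref{ex:cube} shows that truth in $R$ is not decided prime by prime. One has to record, for every tuple $\bar a$ from the \emph{field} $K$ and every local formula $\theta$, the set $[\theta](\bar a)$ of primes at which $\theta(h_p(\bar a))$ holds, and when a new element $x$ is adjoined one has to record these sets for all elements algebraic over $x$; by the primitive element theorem this means working with a point $(x,y)$ of an irreducible curve. Both examples show how much freedom there is: points of one irreducible curve with transcendental first coordinate generate isomorphic fields, so the local behavior of $(x,y)$ can be prescribed independently at each prime, as long as each local requirement has a solution with transcendental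 first coordinate. We shall see that a local requirement on $x$ either holds on a whole ball or forces $x$ to be algebraic over the parameters (Proposition~\ref{prop:ball}). Containing a ball is a first-order property. So one can build a field $K$ in which every admissible pattern of local requirements is realized, and say so by first-order axioms. The theory of such a $K$, with the functions $[\theta]$, will be determined by the values of $[\theta]$ on algebraic numbers.

\section{Tools from model theory and field theory}\label{sec:tools}

All languages are countable and, where decidability is discussed, computable. A map $f$ from a subset of a structure $M$ to a structure $M^*$ is \emph{partial elementary} if $M\models\theta(\bar a)\Leftrightarrow M^*\models\theta(f(\bar a))$ for all formulas $\theta$ and tuples $\bar a$ from its domain. The empty map is partial elementary exactly when $M\equiv M^*$. We use the following standard facts.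

\begin{itemize}
\item[(M1)] \emph{Saturation.} $M$ is \emph{$\aleph_1$-saturated} if every countable set of formulas in one variable with parameters in $M$ has a solution in $M$ as soon as each finite subset has one. The same then holds for countable sets of formulas in countably many variables. Every structure has an $\aleph_1$-saturated elementary extension, and a structure interpretable in an $\aleph_1$-saturated one is $\aleph_1$-saturated. If $M^*$ is $\aleph_1$-saturated, a partial elementary map $M\to M^*$ with countable domain extends to a partial elementary map on any larger countable subset of $M$.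
\item[(M2)] \emph{Back-and-forth.} Let $\mathcal F$ be a nonempty set of isomorphisms between substructures of $M$ and of $M^*$ such that each $f\in\mathcal F$ has, for every $a\in M$, an extension in $\mathcal F$ with $a$ in its domain (\emph{forth}) and, for every $a^*\in M^*$, an extension in $\mathcal F$ with $a^*$ in its range (\emph{back}). Then every $f\in\mathcal F$ is partial elementary, and $M\equiv M^*$.
\item[(M3)] \emph{Separation.} Let $T$ be a theory and $\Psi$ a set of sentences closed under Boolean combinations such that any two models of $T$ satisfying the same sentences of $\Psi$ are elementarily equivalent. Then, by compactness, every sentence $\varphi$ is $T$-equivalent to some $\psi\in\Psi$. If $T$ and $\Psi$ are recursively enumerable, $\psi$ and a proof of the equivalence are found by a search through proofs from $T$.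
\item[(M4)] \emph{Effectivity.} A complete theory with a recursively enumerable set of axioms is decidable. A consistent decidable theory has a complete decidable extension, obtained uniformly by running through all sentences and adding each one or its negation, whichever keeps consistency (effective Lindenbaum lemma).
\end{itemize}

Let $E\subseteq A,B$ be subfields of a field $C$, with compositum $AB$. The fields $A$ and $B$ are \emph{linearly disjoint over $E$} if elements of $A$ that are linearly independent over $E$ stay so over $B$; equivalently, if $A\otimes_EB\to C$ is injective. The relation is symmetric, it implies $A\cap B=E$, and it suffices to check that some $E$-basis of an $E$-subalgebra with fraction field $A$ is independent over $B$. \emph{Tower property:} if $E\subseteq B'\subseteq B$, then $A$ and $B$ are linearly disjoint over $E$ if and only if $A$ and $B'$ are linearly disjoint over $E$ and $AB'$ and $B$ are linearly disjoint over $B'$.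

\begin{lemma}\label{lem:curve}
Let $A$ be a field and $F\in A[X,Y]$ irreducible with $\deg_YF\ge1$.
\begin{enumerate}
\item[(a)] If $x,y$ lie in an extension field, $x$ is transcendental over $A$ and $F(x,y)=0$, then the polynomials $G\in A[X,Y]$ with $G(x,y)=0$ are exactly the multiples of $F$.
\item[(b)] If $A$ is algebraically closed, $F$ is irreducible over every extension field of $A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $G(x,y)=0$ and suppose $F\nmid G$ in $A[X,Y]$. By Gauss's lemma $F$ is irreducible in $A(X)[Y]$ and does not divide $G$ there. So $UF+WG=1$ in $A(X)[Y]$, and clearing denominators gives $U'F+W'G=d$ with $U',W'\in A[X,Y]$ and $0\ne d\in A[X]$. Then $d(x)=0$, which contradicts transcendence.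

(b) Let $F=Q_1Q_2$ over an extension, with total degrees $d_1,d_2\ge1$ and $d_1+d_2=\deg F$. The coefficients of $Q_1,Q_2$ solve a system of polynomial equations over $A$, which by the Nullstellensatz has a solution in $A$. This gives $F=Q_1'Q_2'$ over $A$ with $\deg Q_i'\le d_i$, hence $\deg Q'_i=d_i\geq1$, a contradiction.
\end{proof}

\section{The local theory}\label{sec:local}

Let $\mathcal L$ be the language of rings with two unary predicates $V,D$, and let $T_0$ be the recursive $\mathcal L$-theory whose models $L$ satisfy:
\begin{itemize}
\item[(T1)] $L$ is an algebraically closed field and $V\ne L$ is a valuation ring of $L$ whose residue field $C=V/\mathfrak m$ has characteristic $0$.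
\item[(T2)] $D$ is a ring with $\mathfrak m\subseteq D\subseteq V$. Put $O=D/\mathfrak m\subseteq C$ and $k=\operatorname{Frac}(O)\subseteq C$.
\item[(T3)] $[C:k]=\infty$; that is, for each $n$ there are $n$ elements of $C$ linearly independent over $k$.
\end{itemize}
The field $C$ is algebraically closed, and the value group is divisible and nontrivial, hence densely ordered without endpoints. The structure $\mathcal C=(C;+,\cdot,O)$ is interpretable in $L$. For a second model $L^*$ we write $V^*,C^*,O^*,k^*,\mathcal C^*$, and use the same symbols $v$ and $\operatorname{res}$.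

The goal of this section is twofold: the theory of $L$ is determined by the ring theory of $O$ (Proposition~\ref{prop:transfer}), and definable subsets of $L$ that contain a transcendental point contain a ball (Proposition~\ref{prop:ball}). We pass from $O$ to $\mathcal C$ and then from $\mathcal C$ to $L$.

\subsection{From $O$ to the pair $(C,O)$}

Axiom (T3) is needed here: if $O$ is itself an algebraically closed field, the pairs with $C=O$ and with $C\neq O$ are not elementarily equivalent. It is used through the following consequence.

\begin{lemma}\label{lem:degree}
Let $k\subseteq C$ be fields of characteristic $0$ with $C$ algebraically closed and $[C:k]=\infty$. For every finite tuple $\bar e$ from $C$ and every $d$ there is $c\in C$ that is not a root of any nonzero polynomial of degree $\le d$ over $k(\bar e)$.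
\end{lemma}

\begin{proof}
Otherwise all elements of $C$ have degree $\le d$ over $E=k(\bar e)$. Take $c$ of maximal degree. For $c'\in C$ the field $E(c,c')$ has a primitive element, whose degree is at most that of $c$, so $c'\in E(c)$. Thus $[C:E]<\infty$. If $E$ is algebraic over $k$, then $[C:k]<\infty$, a contradiction. Otherwise $E$ is finite over a rational function field $k(s_1,\dots,s_r)$ with $r\ge1$, so $C$ is finite over it; but $X^n-s_1$ is irreducible over $k(s_1,\dots,s_r)$ for all $n$ by Eisenstein's criterion and has a root in $C$.
\end{proof}

In a back-and-forth argument for the pair $(C,O)$ the danger is that adjoining an element to a subfield $A\subseteq C$ creates new elements of $k$ about which the isomorphism knows nothing. Linear disjointness from $k$ rules this out.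

\begin{lemma}\label{lem:pair}
If $L,L^*\models T_0$ and $O\equiv O^*$ as rings, then $\mathcal C\equiv\mathcal C^*$.
\end{lemma}

\begin{proof}
We may assume that $L,L^*$ are $\aleph_1$-saturated. The pairs $(k,O)$ and $(k^*,O^*)$ are interpreted in $O$ and $O^*$ in the same way, so they are elementarily equivalent and $\aleph_1$-saturated. Let $\mathcal J$ be the set of field isomorphisms $f:A\to A^*$ between countable subfields of $C$ and $C^*$ such that, with $k_A=A\cap k$ and $k_{A^*}=A^*\cap k^*$,
\begin{itemize}
\item $f(k_A)=k_{A^*}$ and $f|_{k_A}$ is partial elementary from $(k,O)$ to $(k^*,O^*)$;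
\item $A$ is linearly disjoint from $k$ over $k_A$, and $A^*$ from $k^*$ over $k_{A^*}$.
\end{itemize}
The identity of $\mathbb Q$ is in $\mathcal J$, since rational numbers are definable without parameters. Members of $\mathcal J$ preserve $O$, because $A\cap O=k_A\cap O$. By (M2) and symmetry it suffices to extend $f\in\mathcal J$ within $\mathcal J$ to a given $c\in C$.

\emph{(1) Enlarging $k_A$.} Let $E$ be a countable field with $k_A\subseteq E\subseteq k$. By (M1), $f|_{k_A}$ extends to a partial elementary map $e$ from $E$ onto a subfield $E^*\subseteq k^*$. By linear disjointness $A\otimes_{k_A}E$ is isomorphic to the ring $A[E]$ generated by $A$ and $E$, and $A^*\otimes_{k_{A^*}}E^*\cong A^*[E^*]$. So $f\otimes e$ gives an isomorphism $AE\to A^*E^*$. By the tower property $AE$ is linearly disjoint from $k$ over $E$, whence $AE\cap k=E$; the same holds on the other side. So the extension is in $\mathcal J$.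

\emph{(2) $c$ is transcendental over $kA$.} We need $c^*\in C^*$ transcendental over $k^*A^*$. After clearing denominators, a polynomial over $k^*A^*$ has the form $g(X,\bar b,\bar e)$ with $g\in\mathbb Z[X,\bar Y,\bar Z]$, $\bar b$ from $k^*$ and $\bar e$ from $A^*$. So $c^*$ has to satisfy the countably many formulas
$$\forall\bar b\in k^*\ \big(g(X,\bar b,\bar e)\not\equiv0\to g(c^*,\bar b,\bar e)\ne0\big)\qquad(g\in\mathbb Z[X,\bar Y,\bar Z],\ \bar e\text{ from }A^*),$$
where $g(X,\bar b,\bar e)\not\equiv0$ says that some coefficient is nonzero. Finitely many of them are satisfied by Lemma~\ref{lem:degree}, applied to the concatenation of the tuples $\bar e$ and the maximum of the degrees in $X$. Saturation of $\mathcal C^*$ gives $c^*$. Extend $f$ by $c\mapsto c^*$. The powers of $c$ are independent over $kA$, so $A(c)$ is linearly disjoint from $kA$ over $A$. By the tower property it is linearly disjoint from $k$ over $k_A$, and $A(c)\cap k=k_A$. The same holds for $A^*(c^*)$.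

\emph{(3) $c$ is algebraic over $kA$.} The monic minimal polynomial $G$ of $c$ over $kA$ has its coefficients in $AE$ for some $E\subseteq k$ finitely generated over $k_A$. By (1) we may assume $G\in A[X]$; note that $kA$ does not change. Let $G^*=f(G)$.

\emph{Claim: $G^*$ is irreducible over $k^*A^*$.} Otherwise, clearing denominators, $hG^*=Q_1Q_2$ with $0\neq h\in k^*[A^*]$, $Q_i\in k^*[A^*][X]$, $\deg Q_i=d_i\ge1$ and $d_1+d_2=\deg G$. The ring $k^*[A^*]$ is the $k^*$-span of $A^*$. So there are $a_1,\dots,a_N\in A$, linearly independent over $k_A$, such that $h$ and the coefficients of $Q_1,Q_2$ are $k^*$-linear combinations of $f(a_1),\dots,f(a_N)$; let $\bar b$ be the vector of all the scalars. Let $w_1,\dots,w_M$ be a $k_A$-basis of the span of the products $a_ma_n$ and $a_nG_j$, where the $G_j$ are the coefficients of $G$. Compare coefficients of $X^j$ in $hG^*=Q_1Q_2$ and expand both sides in the $f(w_l)$. These are linearly independent over $k^*$, so the identity is equivalent to a finite system of polynomial equations in $\bar b$ with coefficients in $k_{A^*}$. As $h\neq0$, some coordinate of $\bar b$ belonging to $h$ is nonzero. Since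 $f|_{k_A}$ is partial elementary, the corresponding system over $k_A$ has a solution in $k$ with some coordinate belonging to $h$ nonzero. It yields $h'G=Q'_1Q'_2$ over $k[A]$ with $\deg Q'_i\le d_i$, and $h'\ne0$ because the $a_n$ are independent over $k$. Then $\deg Q_i'=d_i\geq1$, which contradicts the irreducibility of $G$ over $kA$. This proves the claim.

Let $c^*\in C^*$ be a root of $G^*$ and extend $f$ by $c\mapsto c^*$. The basis $1,c,\dots,c^{\deg G-1}$ of $A(c)$ over $A$ is independent over $kA$, so $A(c)$ is linearly disjoint from $kA$ over $A$, and, as in (2), from $k$ over $k_A$. By the claim the same holds for $A^*(c^*)$.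
\end{proof}

\subsection{Lifting isomorphisms of residue fields}

For a subfield $A$ of a model $L$ of $T_0$ let $\operatorname{res}A\subseteq C$ be the image of $A\cap V$, and $A^{\mathrm{alg}}$ the algebraic closure in $L$; for subfields of $C$ the same notation means the algebraic closure in $C$. An \emph{isomorphism of valued fields} $\sigma:A\to A^*$ is a field isomorphism with $\sigma(A\cap V)=A^*\cap V^*$; it induces $\bar\sigma:\operatorname{res}A\to\operatorname{res}A^*$. We use these facts of valuation theory.
\begin{itemize}
\item[(V1)] $\operatorname{res}(A^{\mathrm{alg}})=(\operatorname{res}A)^{\mathrm{alg}}$; a finite extension of valued fields has a finite residue extension.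
\item[(V2)] If $N/F$ is Galois, finite or not, $\operatorname{Gal}(N/F)$ acts transitively on the valuation rings of $N$ lying over a given valuation ring of $F$, and these rings are pairwise incomparable.
\item[(V3)] If $\mathcal O_1,\dots,\mathcal O_r$ are pairwise incomparable valuation rings of a field, with maximal ideals $\mathfrak n_i$, then $\bigcap_i\mathcal O_i\to\prod_i\mathcal O_i/\mathfrak n_i$ is surjective (Chinese remainder theorem).
\end{itemize}

By (V2) an isomorphism of valued fields extends to the algebraic closures. This is not enough for us: an arbitrary extension may send a root of a polynomial with residue in $O$ to a root with residue outside $O^*$. We must be able to prescribe the residue map. For a Galois extension $N/F$ with a valuation ring $\mathcal O$ of $N$, let $\operatorname{Dec}(N/F)=\{\sigma\in\operatorname{Gal}(N/F):\sigma\mathcal O=\mathcal O\}$ be the decomposition group.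

\begin{lemma}\label{lem:dec}
Let $F$ be a valued field of residue characteristic $0$ and $\mathcal O$ an extension of its valuation ring to $F^{\mathrm{alg}}$. Then $\operatorname{Dec}(F^{\mathrm{alg}}/F)\to\operatorname{Aut}(\operatorname{res}F^{\mathrm{alg}}/\operatorname{res}F)$ is surjective.
\end{lemma}

\begin{proof}
First let $N\subseteq F^{\mathrm{alg}}$ be finite Galois over $F$, and let $\mathcal O_1=\mathcal O\cap N,\mathcal O_2,\dots,\mathcal O_r$ be the extensions to $N$, with maximal ideals $\mathfrak n_i$. The residue extension is finite and separable, so $\operatorname{res}N=(\operatorname{res}F)(\bar a)$ with $\bar a\ne0$. By (V3) there is $a\in\bigcap_i\mathcal O_i$ with residue $\bar a$ modulo $\mathfrak n_1$ and $a\in\mathfrak n_i$ for $i\ge2$. All conjugates $\sigma a$ lie in $\bigcap_i\mathcal O_i$, so $\prod_{\sigma\in\operatorname{Gal}(N/F)}(X-\sigma a)$ has coefficients in the valuation ring of $F$. Its reduction $\prod_\sigma(X-\operatorname{res}\sigma a)$ lies in $(\operatorname{res}F)[X]$, vanishes at $\bar a$ and splits in $\operatorname{res}N$. Hence $\operatorname{res}N/\operatorname{res}F$ is normal, and for $\theta\in\operatorname{Aut}(\operatorname{res}N/\operatorname{res}F)$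 we have $\theta(\bar a)=\operatorname{res}\sigma a$ for some $\sigma$. If $\sigma\notin\operatorname{Dec}(N/F)$, then $\sigma^{-1}\mathcal O_1=\mathcal O_i$ with $i\ge2$, so $a\in\mathfrak n_i=\sigma^{-1}\mathfrak n_1$ and $\operatorname{res}\sigma a=0$, while $\theta(\bar a)\ne0$. So $\sigma\in\operatorname{Dec}(N/F)$, and $\sigma$ induces $\theta$ because it does so on the generator $\bar a$.

Now let $\theta\in\operatorname{Aut}(\operatorname{res}F^{\mathrm{alg}}/\operatorname{res}F)$. By normality $\theta$ preserves $\operatorname{res}N$ for each $N$ as above. Let $X_N$ be the set of $\rho\in\operatorname{Dec}(F^{\mathrm{alg}}/F)$ inducing $\theta$ on $\operatorname{res}N$. It is closed in the compact group $\operatorname{Gal}(F^{\mathrm{alg}}/F)$: failure to preserve $\mathcal O$ is witnessed by a single element, and the condition on $\operatorname{res}N$ depends only on $\rho|_N$. It is nonempty: take $\sigma\in\operatorname{Dec}(N/F)$ inducing $\theta|_{\operatorname{res}N}$ and extend it to $\sigma'$ on $F^{\mathrm{alg}}$; then $\sigma'\mathcal O$ lies over $\mathcal O\cap N$, so $\tau\sigma'\mathcal O=\mathcal O$ for some $\tau\in\operatorname{Gal}(F^{\mathrm{alg}}/N)$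 by (V2), and $\tau\sigma'\in X_N$. Since $X_{NN'}\subseteq X_N\cap X_{N'}$, compactness gives an element of all $X_N$, and it induces $\theta$.
\end{proof}

\begin{lemma}\label{lem:lift}
Let $F\subseteq L$ and $F^*\subseteq L^*$ be subfields of models of $T_0$, let $\sigma:F\to F^*$ be an isomorphism of valued fields, and let $\tau:(\operatorname{res}F)^{\mathrm{alg}}\to(\operatorname{res}F^*)^{\mathrm{alg}}$ be an isomorphism extending $\bar\sigma$. Then $\sigma$ extends to an isomorphism of valued fields $F^{\mathrm{alg}}\to F^{*\mathrm{alg}}$ inducing $\tau$.
\end{lemma}

\begin{proof}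
Extend $\sigma$ to a field isomorphism $\sigma_0:F^{\mathrm{alg}}\to F^{*\mathrm{alg}}$. The ring $\sigma_0^{-1}(V^*\cap F^{*\mathrm{alg}})$ lies over $V\cap F$, so by (V2) it equals $\rho_0(V\cap F^{\mathrm{alg}})$ for some $\rho_0\in\operatorname{Gal}(F^{\mathrm{alg}}/F)$. Then $\sigma_1=\sigma_0\rho_0$ is an isomorphism of valued fields extending $\sigma$; let $\tau_1$ be its residue map. By (V1) and Lemma~\ref{lem:dec}, $\tau_1^{-1}\tau$ is induced by some $\rho\in\operatorname{Dec}(F^{\mathrm{alg}}/F)$, and $\sigma_1\rho$ induces $\tau$.
\end{proof}

\subsection{From $(C,O)$ to $L$}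

When a transcendental element is adjoined to an algebraically closed valued field, the residue field may grow, the value group may grow, or neither. Only the first case involves $O$. We deal with it first and completely, so that afterwards the residue map does not change.

\begin{lemma}\label{lem:bf}
Let $L,L^*\models T_0$ be $\aleph_1$-saturated and let $f:A\to A^*$ be an isomorphism of valued fields between countable algebraically closed subfields such that $\bar f$ is partial elementary from $\mathcal C$ to $\mathcal C^*$. Then $f$ is partial elementary from $L$ to $L^*$.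
\end{lemma}

\begin{proof}
Let $\mathcal F$ be the set of all such maps. It is closed under unions of countable chains, and its members preserve $V$ and $D$, since $x\in D$ if and only if $x\in V$ and $\operatorname{res}x\in O$. By (M2) and symmetry it suffices to extend $f\in\mathcal F$ within $\mathcal F$ to a given $x\in L$.

\emph{Step 1: for $c\in C$ some extension $f'\in\mathcal F$ has $c\in\operatorname{res}(\operatorname{dom}f')$.} Let $c\notin\operatorname{res}A$. Then $c$ is transcendental over the algebraically closed field $\operatorname{res}A$. By (M1) extend $\bar f$ to a partial elementary map $\tau$ on $(\operatorname{res}A)(c)^{\mathrm{alg}}$ and put $c^*=\tau(c)$; the image of $\tau$ is $(\operatorname{res}A^*)(c^*)^{\mathrm{alg}}$. Let $y\in V$ and $y^*\in V^*$ lift $c$ and $c^*$. For $a_i\in A$ not all zero, $v(\sum a_iy^i)=\min v(a_i)$: divide by a coefficient of least value and note that the residue is a nonzero polynomial in $c$. The same holds for $y^*$. So $y\mapsto y^*$ extends $f$ to an isomorphism of valued fields $A(y)\to A^*(y^*)$, with $\operatorname{res}A(y)=(\operatorname{res}A)(c)$ and residue map the restriction of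 $\tau$. Lemma~\ref{lem:lift} extends it to a member of $\mathcal F$ inducing $\tau$.

\emph{Step 2: we may assume $\operatorname{res}(A(x)^{\mathrm{alg}})=\operatorname{res}A$.} Using Step 1 countably many times and taking unions, choose $f=f_0\subseteq f_1\subseteq\cdots$ in $\mathcal F$ with domains $A_n$ such that $\operatorname{res}A_{n+1}\supseteq\operatorname{res}(A_n(x)^{\mathrm{alg}})$, and replace $f$ by $\bigcup_nf_n$.

\emph{Step 3.} Let $x\notin A$. It suffices to find $x^*\in L^*\setminus A^*$ such that $x\mapsto x^*$ extends $f$ to an isomorphism of valued fields $\sigma:A(x)\to A^*(x^*)$. Indeed, $\bar\sigma$ extends $\bar f$ and has domain $\operatorname{res}A(x)=\operatorname{res}A$, so $\bar\sigma=\bar f$, and Lemma~\ref{lem:lift} with $\tau=\bar f$ gives a member of $\mathcal F$ with domain $A(x)^{\mathrm{alg}}$.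

\emph{Case (i): $v(x-a)\notin v(A^\times)$ for some $a\in A$.} Replacing $x$ by $x-a$, let $\gamma=v(x)\notin v(A^\times)$. The value group of $L^*$ is dense without endpoints, so by saturation there is $x^*\neq0$ in $L^*$ such that for all $d\in A^\times$: $v(x^*)>v(f(d))$ if $\gamma>v(d)$, and $v(x^*)<v(f(d))$ if $\gamma<v(d)$. In particular $x^*\notin A^*$. For $a,b\in A^\times$ and $i>j$ choose $d\in A$ with $d^{\,i-j}=b/a$; then $v(a)+i\gamma$ compares with $v(b)+j\gamma$ as $\gamma$ compares with $v(d)$. Hence the monomials of $\sum a_ix^i$ have distinct values, $v(\sum a_ix^i)=\min(v(a_i)+i\gamma)$, the same holds for $x^*$, and all comparisons between such values come out the same on both sides. So $\sigma$ preserves the valuation ring.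

\emph{Case (ii): $v(x-a)\in v(A^\times)$ for all $a\in A$.} For each $a\in A$ there is $a'\in A$ with $v(x-a')>v(x-a)$: if $v(x-a)=v(b)$ with $b\in A^\times$, take $d\in A\cap V$ with $\operatorname{res}d=\operatorname{res}((x-a)/b)$, which is possible by Step 2, and $a'=a+bd$. Consider the conditions $v(x^*-f(a))=v(f(b))$ for all $a\in A$, $b\in A^\times$ with $v(x-a)=v(b)$. Finitely many of them, for pairs $(a_i,b_i)$, are satisfied by $f(a')$ if $v(x-a')>\max_iv(x-a_i)$, because then $v(a'-a_i)=v(x-a_i)=v(b_i)$. By saturation some $x^*$ satisfies them all, and $x^*\notin A^*$. For $G=a_0\prod_i(X-a_i)\in A[X]$ with $a_0\ne0$ and $b=a_0\prod_ib_i$ we get $v(G(x))=v(b)$ and $v(f(G)(x^*))=v(f(b))$. So $\sigma$ preserves the valuation ring.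
\end{proof}

\begin{proposition}\label{prop:transfer}
If $L,L^*\models T_0$ and $O\equiv O^*$ as rings, then $L\equiv L^*$. From an $\mathcal L$-sentence $\varphi$ one can compute a ring sentence $\varphi^\circ$ such that $T_0$ proves: $\varphi$ holds if and only if $D/\mathfrak m\models\varphi^\circ$.
\end{proposition}

\begin{proof}
Take $L,L^*$ $\aleph_1$-saturated. By Lemma~\ref{lem:pair} and (M1) there is a partial elementary map $\tau$ from $\mathbb Q^{\mathrm{alg}}\subseteq C$ onto $\mathbb Q^{\mathrm{alg}}\subseteq C^*$. As the residue characteristic is $0$, we have $\mathbb Q\subseteq V$, and $V$ is integrally closed; so the algebraic closure of $\mathbb Q$ in $L$ lies in $V$ and maps isomorphically onto $\mathbb Q^{\mathrm{alg}}\subseteq C$. The same holds in $L^*$. Thus $\tau$ lifts to a map $f$ as in Lemma~\ref{lem:bf}, and $L\equiv L^*$. The second statement is (M3), applied to the sentences ``$D/\mathfrak m\models\psi$''.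
\end{proof}

\subsection{Balls}

A \emph{ball} in $L\models T_0$ is a set $a+c\,\mathfrak m=\{y:v(y-a)>v(c)\}$ with $c\ne0$. Every ball has cardinality $|L|$: multiplication by a nonzero element of $\mathfrak m$ injects $V$ into $\mathfrak m$, and $L=V\cup(\mathfrak m\setminus\{0\})^{-1}$. For an $\mathcal L$-formula $\theta(\bar u,x)$ with $x$ a single variable, the formula
$$\operatorname{Inf}_\theta(\bar u):\qquad\exists a\,\exists c\,\big(c\neq0\wedge\forall z\in\mathfrak m\ \,\theta(\bar u,a+cz)\big)$$
says that the set defined by $\theta(\bar u,\cdot)$ contains a ball.

\begin{proposition}\label{prop:ball}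
For every $\theta(\bar u,x)$ there are $g_1,\dots,g_r\in\mathbb Z[\bar u,X]$ with
$$T_0\vdash\ \theta(\bar u,x)\wedge\neg\operatorname{Inf}_\theta(\bar u)\ \to\ \bigvee_j\big(g_j(\bar u,x)=0\wedge g_j(\bar u,X)\not\equiv0\big).$$
\end{proposition}

\begin{proof}
If no such finite list exists, compactness and (M1) give an $\aleph_1$-saturated $L\models T_0$ and $\bar u,x$ in $L$ with $\theta(\bar u,x)$, $\neg\operatorname{Inf}_\theta(\bar u)$ and $x\notin A:=\mathbb Q(\bar u)^{\mathrm{alg}}$. Since $A$ is countable and the value group has no largest element, saturation gives $c\ne0$ with $v(c)>v(x-a)$ for all $a\in A$. Let $y\in x+c\,\mathfrak m$. Then $(y-a)/(x-a)=1+(y-x)/(x-a)\in1+\mathfrak m$ for all $a\in A$. So $y\notin A$, and, factoring into linear factors, $G(y)/G(x)\in1+\mathfrak m$ for all $0\neq G\in A[X]$. The $A$-isomorphism $\sigma:A(x)\to A(y)$ with $x\mapsto y$ therefore satisfies $\sigma(w)/w\in1+\mathfrak m$ for $w\neq0$: it is an isomorphism of valued fields, $\operatorname{res}A(x)=\operatorname{res}A(y)$, and $\bar\sigma$ is the identity. By Lemma~\ref{lem:lift} it extends to $A(x)^{\mathrm{alg}}\to A(y)^{\mathrm{alg}}$ with the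 identity as residue map, and by Lemma~\ref{lem:bf} with $L^*=L$ the extension is partial elementary. Hence $\theta(\bar u,y)$ for all $y\in x+c\,\mathfrak m$, which contradicts $\neg\operatorname{Inf}_\theta(\bar u)$.
\end{proof}

\section{Effective families and the algebraic numbers}\label{sec:family}

Let $I$ be $\mathbb N$, or a computable infinite index set identified with $\mathbb N$. The data of the construction are rings $(O_i)_{i\in I}$ and multiplicities $(\mu_i)_{i\in I}$ with the following properties.
\begin{itemize}
\item[(H1)] $O_i$ is an integral domain of characteristic $0$ and $|O_i|\le2^{\aleph_0}$.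
\item[(H2)] Given $i$ and a ring sentence $\psi$, one can decide whether $O_i\models\psi$.
\item[(H3)] Given a ring sentence $\psi$, one can decide whether $\{i:O_i\models\psi\}$ is finite and, if so, compute this set.
\item[(H4)] $\mu_i\in\{1,2,\dots,\infty\}$ and $\{(i,m):\mu_i\ge m\}$ is decidable.
\end{itemize}
Let $C_i$ be an algebraic closure of the rational function field $\operatorname{Frac}(O_i)(s)$, let $L_i=C_i((t^{\mathbb Q}))$ with valuation ring $V_i$ and maximal ideal $\mathfrak m_i$, and $D_i=\{x\in V_i:\operatorname{res}x\in O_i\}$. Then $L_i\models T_0$, the powers of $s$ giving (T3), and $D_i/\mathfrak m_i\cong O_i$. Put $\mathfrak c=2^{\aleph_0}$. We have $|L_i|=\mathfrak c$, since $\mathfrak c\le|L_i|\le\mathfrak c^{\aleph_0}$; only the lower bound will matter. By Proposition~\ref{prop:transfer}, (H2) and (H3) hold with $\mathcal L$-sentences and the $L_i$ in place of ring sentences and the $O_i$, and we use them in this form. The ring $O_i$ will be used $\mu_i$ times: let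
$$\tilde I=\{(i,\nu):i\in I,\ \nu\in\mathbb N,\ \nu<\mu_i\},\qquad L_{(i,\nu)}=L_i,\quad D_{(i,\nu)}=D_i .$$
The multiplicities serve Theorem~\ref{thm:class}; for Theorem~\ref{thm:presburger} all $\mu_i$ are $1$.

Transcendental elements will be treated generically, but the algebraic numbers are present from the start, and their embeddings carry information. For an odd prime $p\equiv2\pmod 3$, cubing is a bijection of $\mathbb F_p^\times$, so by Hensel's lemma $\mathbb Z_p$ contains exactly one cube root of $2$. An embedding $h_p:\overline{\mathbb Q}\to L_p$ may send any of the three conjugate cube roots of $2$ to it. So for a fixed cube root $\alpha$ the set of such $p$ with $h_p(\alpha)\in D_p$ can be made arbitrary, in particular not computable. We need embeddings for which these sets are computable and for which, in addition, their finiteness is decidable. The second requirement is met by making each such set infinite whenever that is possible at all; then (H3) decides finiteness.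

Fix a computable algebraic closure $\overline{\mathbb Q}$ of $\mathbb Q$. From $\alpha\in\overline{\mathbb Q}$ one computes its minimal polynomial $g_\alpha$ over $\mathbb Q$, scaled to have integer coefficients: search for a nonzero polynomial vanishing at $\alpha$ and factor it over $\mathbb Q$. From a tuple $\bar\alpha$ one finds by search an element $\beta\in\overline{\mathbb Q}$ and polynomials $\bar r$ over $\mathbb Q$ with $\bar\alpha=\bar r(\beta)$; they exist by the primitive element theorem. After clearing denominators, $\theta(\bar r(x))$ is an $\mathcal L$-formula. For $\alpha\in\overline{\mathbb Q}$ and an $\mathcal L$-formula $\theta(x)$ let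
$$J(\alpha,\theta)=\{i\in I:L_i\models\exists x\,(g_\alpha(x)=0\wedge\theta(x))\}.$$
A root of $g_\alpha$ in $L_i$ is the image of $\alpha$ under some embedding $\overline{\mathbb Q}\to L_i$, so $J(\alpha,\theta)$ is the set of $i$ at which some embedding makes $\theta(\alpha)$ true.

\begin{lemma}\label{lem:alg}
There are embeddings $h_i:\overline{\mathbb Q}\to L_i$ $(i\in I)$ such that
\begin{enumerate}
\item[(a)] the theories $\Delta_i=\operatorname{Th}\big(L_i,(h_i(\alpha))_{\alpha\in\overline{\mathbb Q}}\big)$ are decidable uniformly in $i$;
\item[(b)] if $J(\alpha,\theta)$ is infinite, then so is $\{i:L_i\models\theta(h_i(\alpha))\}$;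
\item[(c)] given $\theta(\bar x)$ and a tuple $\bar\alpha$ from $\overline{\mathbb Q}$, one can decide whether $S(\theta,\bar\alpha)=\{i:L_i\models\theta(h_i(\bar\alpha))\}$ is finite and, if so, compute it.
\end{enumerate}
\end{lemma}

\begin{proof}
By (H3) we can computably list as $(\alpha_j,\theta_j)_{j\ge1}$ all pairs with $J(\alpha,\theta)$ infinite, each pair infinitely often; such pairs exist since $I$ is infinite. Put $i_0=-1$ and let $i_j$ be the least element of $J(\alpha_j,\theta_j)$ above $i_{j-1}$, computed by (H2). The index $i_j$ is reserved for the $j$th pair. In the language $\mathcal L$ with constants for the elements of $\overline{\mathbb Q}$, let $\rho_i(\gamma_i)$ be the sentence $\theta_j(\alpha_j)$ if $i=i_j$, and the sentence $0=0$ with $\gamma_i=0$ if $i$ is no $i_j$. It is computable from $i$ because $(i_j)$ is strictly increasing. Let $\Delta_i^0$ be the union of $\operatorname{Th}(L_i)$, the diagram of $\overline{\mathbb Q}$ (all true polynomial equations and inequations between constants), and $\{\rho_i(\gamma_i)\}$.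

The theory $\Delta^0_i$ is consistent, because $i_j\in J(\alpha_j,\theta_j)$. It is decidable uniformly in $i$. Given $\psi(\bar\alpha)$, find $\beta,\bar r,r'$ with $\bar\alpha=\bar r(\beta)$ and $\gamma_i=r'(\beta)$. Then
$$\Delta_i^0\vdash\psi(\bar\alpha)\quad\Longleftrightarrow\quad L_i\models\forall x\,\big(g_\beta(x)=0\wedge\rho_i(r'(x))\to\psi(\bar r(x))\big),$$
and the right side is decided by (H2). For $\Leftarrow$, a model of $\Delta_i^0$ satisfies the sentence on the right, and the constant $\beta$ satisfies its hypothesis. For $\Rightarrow$, a root $x$ of $g_\beta$ in $L_i$ with $\rho_i(r'(x))$ is the image of $\beta$ under an embedding of $\overline{\mathbb Q}$, which makes $L_i$ a model of $\Delta^0_i$.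

By (M4), $\Delta_i^0$ has a complete extension $\Delta_i$, decidable uniformly in $i$. It remains to realize $\Delta_i$ in $L_i$ itself. The embeddings $\overline{\mathbb Q}\to L_i$ form a closed subset of the product over $\alpha$ of the finite sets of roots of $g_\alpha$ in $L_i$, hence a compact space. For $\psi(\bar\alpha)\in\Delta_i$ the embeddings $h$ with $L_i\models\psi(h(\bar\alpha))$ form a clopen set. It is nonempty: with $\bar\alpha=\bar r(\beta)$, the $\mathcal L$-sentence $\exists x\,(g_\beta(x)=0\wedge\psi(\bar r(x)))$ follows from the consistent theory $\Delta_i\supseteq\operatorname{Th}(L_i)$, so it is true in $L_i$. The family of these sets is closed under finite intersections, so some $h_i$ lies in all of them. Since $\Delta_i$ is complete, it is the theory in (a).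

If $J(\alpha,\theta)$ is infinite, then $(\alpha,\theta)=(\alpha_j,\theta_j)$ for infinitely many $j$, and $L_{i_j}\models\theta(h_{i_j}(\alpha))$ for these $j$. This is (b). For (c) write $\bar\alpha=\bar r(\beta)$ and $\theta'(x)=\theta(\bar r(x))$, so that $S(\theta,\bar\alpha)=S(\theta',\beta)\subseteq J(\beta,\theta')$. Decide by (H3) whether $J(\beta,\theta')$ is finite. If not, $S(\theta,\bar\alpha)$ is infinite by (b). If so, compute $J(\beta,\theta')$ and test its elements by (a).
\end{proof}

\section{The generic field}\label{sec:generic}

For $F\in\mathbb Z[\bar u,X,Y]$ and an $\mathcal L$-formula $\eta(\bar u,X,Y)$ let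
$$\eta^F(\bar u,X):\qquad\exists Y\,\big(F(\bar u,X,Y)=0\wedge\eta(\bar u,X,Y)\big),$$
the projection to the first coordinate of the part of the curve $F=0$ where $\eta$ holds. Partitions are allowed to have empty blocks, and in a Boolean algebra zero blocks.

\begin{proposition}\label{prop:generic}
There are an algebraically closed field $K\supseteq\overline{\mathbb Q}$ and embeddings $h_\iota:K\to L_\iota$ $(\iota\in\tilde I)$, with $h_{(i,\nu)}$ extending the map $h_i$ of Lemma~\ref{lem:alg}, that have the following property. Let $F\in\mathbb Z[\bar u,X,Y]$, let $\eta_1,\dots,\eta_s$ be $\mathcal L$-formulas in $(\bar u,X,Y)$, let $\bar a$ be a tuple from $K$ such that $F(\bar a,X,Y)$ is irreducible in $K[X,Y]$ of degree $\ge1$ in $Y$, and let $\tilde I=b_1\sqcup\dots\sqcup b_s$ be a partition with $L_\iota\models\operatorname{Inf}_{\eta_j^F}(h_\iota(\bar a))$ for $\iota\in b_j$. Then there are $x,y\in K$ with $F(\bar a,x,y)=0$ and $L_\iota\models\eta_j(h_\iota(\bar a),h_\iota(x),h_\iota(y))$ for all $j$ and all $\iota\in b_j$.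
\end{proposition}

\begin{proof}
We build an increasing chain $(K_\xi)_{\xi<\mathfrak c}$ of algebraically closed fields with $|K_\xi|\le|\xi|+\aleph_0<\mathfrak c$ and compatible embeddings $h_\iota:K_\xi\to L_\iota$. Put $K_0=\overline{\mathbb Q}$ with $h_{(i,\nu)}=h_i$, and take unions at limit stages. A \emph{task over $K_\lambda$} is a system $(F,\eta_1,\dots,\eta_s,\bar a,b_1,\dots,b_s)$ as in the statement, with $K_\lambda$ in place of $K$. There is at least one ($F=Y$, $s=1$, $\eta_1$ a tautology), and at most $\mathfrak c$ because $\tilde I$ is countable. As soon as $K_\lambda$ is defined, list the tasks over it, with repetitions, as $(t_{\lambda,\kappa})_{\kappa<\mathfrak c}$. Fix a bijection $\xi\mapsto(\lambda,\kappa)$ from $\mathfrak c$ to $\mathfrak c\times\mathfrak c$ with $\lambda\le\xi$ (the G\"odel pairing, which orders pairs first by their maximum and then lexicographically). At stage $\xi$ we treat $t_{\lambda,\kappa}$, so every task is treated.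

Consider stage $\xi$ and $\iota\in b_j$. The set defined by $\eta_j^F(h_\iota(\bar a),\cdot)$ in $L_\iota$ contains a ball, so it has $\mathfrak c$ elements, while fewer than $\mathfrak c$ elements of $L_\iota$ are algebraic over $h_\iota(K_\xi)$. Choose $x_\iota$ in this set transcendental over $h_\iota(K_\xi)$, and $y_\iota$ with $F(h_\iota(\bar a),x_\iota,y_\iota)=0$ and $\eta_j(h_\iota(\bar a),x_\iota,y_\iota)$. By Lemma~\ref{lem:curve}(b), $F(\bar a,X,Y)$ is irreducible over $K_\xi$, and by Lemma~\ref{lem:curve}(a) the homomorphism $K_\xi[X,Y]\to L_\iota$ that extends $h_\iota$ and sends $(X,Y)$ to $(x_\iota,y_\iota)$ has kernel $(F(\bar a,X,Y))$. The kernel does not depend on $\iota$. So every $h_\iota$ extends to the one field $\operatorname{Frac}\big(K_\xi[X,Y]/(F(\bar a,X,Y))\big)$. Let $K_{\xi+1}$ be its algebraic closure and extend each $h_\iota$ to it, using that $L_\iota$ is algebraically closed. The classes $x,y$ of $X,Y$ solve the task.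

Let $K=\bigcup_{\xi<\mathfrak c}K_\xi$. For data as in the statement, $\bar a$ lies in some $K_\lambda$, and $F(\bar a,X,Y)$, being irreducible over $K$, is irreducible over $K_\lambda$. So the data form a task over $K_\lambda$.
\end{proof}

Fix $K$ and $(h_\iota)$ as in the proposition and put
$$R=\{x\in K:\ h_\iota(x)\in D_\iota\ \text{ for all }\iota\in\tilde I\}.$$

\begin{remark}\label{rem:frac}
The fraction field of $R$ is $K$. Given $a\in K$, take $F=Y$, $s=1$ and $\eta_1:\ X\ne0\wedge X\in D\wedge uX\in D$. If $c\in L_\iota^\times$ has $v(c)>0$ and $v(c\,h_\iota(a))>0$, every element of the ball $c+c\,\mathfrak m_\iota$ satisfies $\eta_1^F(h_\iota(a),\cdot)$. So there is $x\in R\setminus\{0\}$ with $ax\in R$.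
\end{remark}

\section{A complete axiomatization}\label{sec:sigma}

We do not axiomatize $R$ directly but a richer structure in which $R$ is definable and in which local truth has Boolean values. The language $\mathcal L_2$ has a field sort with constants for the elements of $\overline{\mathbb Q}$, a Boolean algebra sort with constants $e_i$ $(i\in I)$, and for each $\mathcal L$-formula $\theta(x_1,\dots,x_n)$, $n\ge0$, a function symbol $[\theta]$ from $n$-tuples of the field sort to the Boolean sort. Let $\mathfrak M_0$ be the $\mathcal L_2$-structure on $(K,\mathcal P(\tilde I))$ with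
$$[\theta](\bar a)=\{\iota\in\tilde I:L_\iota\models\theta(h_\iota(\bar a))\},\qquad e_i=\{(i,\nu):\nu<\mu_i\}.$$

A Boolean algebra is \emph{atomic} if every nonzero element lies above an atom, a minimal nonzero element. For $b$ in an atomic Boolean algebra let $\#b\in\{0,1,\dots,\infty\}$ be the number of atoms below $b$. Then $\#b=0$ if and only if $b=0$; each condition $\#b\ge m$ is first-order; a join of $m$ distinct atoms has $\#=m$; and $\#$ is additive on disjoint joins, since an atom below $b\vee b'$ is below $b$ or below $b'$. We write $b\setminus b'=b\wedge\neg b'$. Let $\Sigma$ be the following set of axioms for a structure $(K,\mathbb B)$.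
\begin{itemize}
\item[(S1)] $K$ is an algebraically closed field, and the diagram of $\overline{\mathbb Q}$ holds.
\item[(S2)] $\mathbb B$ is an atomic Boolean algebra; the $e_i$ are pairwise disjoint; $\#e_i\ge m$ if $\mu_i\ge m$, and $\#e_i<m$ if $\mu_i<m$.
\item[(S3a)] Let $\Phi$ be a propositional formula in $n+1$ letters, read also as a Boolean term, let $\theta_0,\dots,\theta_n$ be $\mathcal L$-formulas, and let $\bar z_0,\dots,\bar z_n$ be sequences of variables from a tuple $\bar z$. If $\forall\bar z\;\Phi(\theta_0(\bar z_0),\dots,\theta_n(\bar z_n))$ holds in all $L_i$, the axiom is: $\Phi([\theta_0](\bar z_0),\dots,[\theta_n](\bar z_n))=1$ for all $\bar z$ from $K$.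
\item[(S3b)] For $g\in\mathbb Z[\bar x]$: $[g=0](\bar x)=1$ if $g(\bar x)=0$, and $[g=0](\bar x)=0$ otherwise.
\item[(S4)] For all $F,\eta_1,\dots,\eta_s$ as in Proposition~\ref{prop:generic}: for all $\bar a$ from $K$ with $F(\bar a,X,Y)$ irreducible over $K$ of degree $\ge1$ in $Y$, and all partitions $b_1,\dots,b_s$ of $1$ in $\mathbb B$ with $b_j\le[\operatorname{Inf}_{\eta_j^F}](\bar a)$, there are $x,y\in K$ with $F(\bar a,x,y)=0$ and $b_j\le[\eta_j](\bar a,x,y)$ for all $j$.
\item[(S5)] For each $\theta$, each tuple $\bar\alpha$ from $\overline{\mathbb Q}$ and $S=S(\theta,\bar\alpha)$: $e_i\le[\theta](\bar\alpha)$ if $i\in S$; $e_i\wedge[\theta](\bar\alpha)=0$ if $i\notin S$; and $[\theta](\bar\alpha)=\bigvee_{i\in S}e_i$ if $S$ is finite.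
\end{itemize}
In (S4) irreducibility is first-order in $\bar a$: the factors of a proper factorization have degree at most the total degree of $F$ in $X,Y$, so one quantifies over their coefficients. Axiom (S3a) gives, for instance, $[\neg\theta]=\neg[\theta]$, $[\theta\wedge\theta']=[\theta]\wedge[\theta']$, and $[\theta]\le[\theta']$ when $\theta\to\theta'$ holds in all $L_i$. The last clause of (S5) is not implied by the first two alone: by compactness, models of $\Sigma$ may have atoms below no $e_i$, and the clause says that these lie below no value $[\theta](\bar\alpha)$ with $S(\theta,\bar\alpha)$ finite.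

The structure $\mathfrak M_0$ is a model of $\Sigma$: (S3a) holds at each $\iota$ separately, (S3b) holds because the $h_\iota$ are embeddings, (S4) is Proposition~\ref{prop:generic}, and (S5) holds because $h_{(i,\nu)}=h_i$ on $\overline{\mathbb Q}$. The set $\Sigma$ is recursively enumerable: (S2) by (H4); (S3a) by (H3), since an $\mathcal L$-sentence $\sigma$ holds in all $L_i$ if and only if $\{i:L_i\models\neg\sigma\}$ is finite and empty; and (S5) by Lemma~\ref{lem:alg}(a),(c). Conversely, (H2) and (H4) cannot be dropped if $\operatorname{Th}(\mathfrak M_0)$ is to be decidable, because $e_i\le[\sigma]$ and $\#e_i\ge m$ are $\mathcal L_2$-sentences.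

\begin{theorem}\label{thm:main}
Under \textup{(H1)--(H4)}, $\Sigma$ is complete. Hence $\operatorname{Th}(\mathfrak M_0)$ is decidable, and so is $\operatorname{Th}(R;+,\cdot)$.
\end{theorem}

\begin{proof}
Once $\Sigma$ is complete, $\operatorname{Th}(\mathfrak M_0)$ is decidable by (M4), and a ring sentence holds in $R$ if and only if its relativization to the definable set $R=\{x\in K:[D](x)=1\}$ holds in $\mathfrak M_0$. By (M1) it suffices to show that any two $\aleph_1$-saturated models $\mathfrak M=(K,\mathbb B)$ and $\mathfrak M^*=(K^*,\mathbb B^*)$ of $\Sigma$ are elementarily equivalent; for the rest of the proof $K$ denotes the field sort of $\mathfrak M$. Let $\mathcal I$ be the set of pairs $(f,\pi)$ such that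
\begin{itemize}
\item $f:A\to A^*$ is an isomorphism of countable algebraically closed subfields of $K,K^*$ that contain the constants $\overline{\mathbb Q}$, and $f$ respects the constants;
\item $\pi:\mathbb B_0\to\mathbb B_0^*$ is an isomorphism of countable subalgebras of $\mathbb B,\mathbb B^*$ with $\#\pi(b)=\#b$ (atoms counted in $\mathbb B^*$ and $\mathbb B$), $e_i\in\mathbb B_0$ and $\pi(e_i)=e_i$;
\item $[\theta](\bar a)\in\mathbb B_0$ and $\pi([\theta](\bar a))=[\theta](f(\bar a))$ for all $\theta$ and all $\bar a$ from $A$.
\end{itemize}
These pairs are isomorphisms between substructures, and $\mathcal I$ is closed under unions of countable chains. We verify the hypotheses of (M2); by symmetry only the forth property has to be checked, once for each sort.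

\medskip
\emph{$\mathcal I$ is nonempty.} Let $A,A^*$ be the interpretations of $\overline{\mathbb Q}$ and let $\mathbb B_0,\mathbb B_0^*$ be generated by the $e_i$ and the $[\theta](\bar\alpha)$. Consider a Boolean term
$$w=\Phi\big(e_{i_1},\dots,e_{i_r},[\theta_1](\bar\alpha_1),\dots,[\theta_m](\bar\alpha_m)\big),\qquad E=e_{i_1}\vee\dots\vee e_{i_r}.$$
Below $\neg E$ each $e_{i_l}$ may be replaced by $0$, so by (S3a) $w\setminus E=[\theta](\bar\alpha)\setminus E$, where $\theta=\Phi(\bot,\dots,\bot,\theta_1,\dots,\theta_m)$ in disjoint tuples of variables and $\bar\alpha=(\bar\alpha_1,\dots,\bar\alpha_m)$. Below $e_{i_l}$ every argument of $\Phi$ is $0$ or $e_{i_l}$, by (S2) and (S5), so $w\wedge e_{i_l}\in\{0,e_{i_l}\}$. Thus $w=([\theta](\bar\alpha)\setminus E)\vee\bigvee_{i\in I'}e_i$ with $I'\subseteq\{i_1,\dots,i_r\}$, and $\theta,\bar\alpha,I'$ depend on the term only, not on the model. Let $S=S(\theta,\bar\alpha)$. If $S$ is infinite, infinitely many disjoint nonzero $e_i$ lie below $w$ and $\#w=\infty$. If $S$ is finite, $w$ is the join of the $e_i$ with $i\in(S\setminus\{i_1,\dots,i_r\})\cup I'$ by the last clause of (S5), and $\#w$ is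 the sum of the corresponding $\mu_i$. So $\#w$ is the same in both models. Applied to symmetric differences, this shows that two terms are equal in $\mathbb B$ if and only if they are equal in $\mathbb B^*$. Hence the map matching the generators extends to an isomorphism $\pi$ preserving $\#$.

\medskip
\emph{Boolean step.} Let $(f,\pi)\in\mathcal I$ and $b\in\mathbb B$. We look for $b^*\in\mathbb B^*$ with
\begin{equation}\label{eq:bool}
\#(\pi(w)\wedge b^*)=\#(w\wedge b),\qquad\#(\pi(w)\setminus b^*)=\#(w\setminus b)\qquad\text{for all }w\in\mathbb B_0 .
\end{equation}
Given $b^*$, put $\pi'((w\wedge b)\vee(w'\setminus b))=(\pi(w)\wedge b^*)\vee(\pi(w')\setminus b^*)$. The elements on the left form the algebra generated by $\mathbb B_0$ and $b$. Two of them, given by $(w,w')$ and $(w_1,w_1')$, are equal if and only if the symmetric difference of $w,w_1$ is disjoint from $b$ and that of $w',w_1'$ lies below $b$; by \eqref{eq:bool} this is equivalent to the same statement on the other side. So $\pi'$ is a well-defined isomorphism extending $\pi$ with $\pi'(b)=b^*$, it preserves $\#$ by additivity, and $(f,\pi')\in\mathcal I$.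

By saturation it suffices to satisfy \eqref{eq:bool} for finitely many $w$, with each value $\infty$ replaced by ``$\ge N$'' for a given $N$. By additivity it suffices to do this for the minimal nonzero elements $w_1,\dots,w_r$ of the finite algebra they generate. Choose $b_l^*\le\pi(w_l)$ as follows, using $\#\pi(w_l)=\#w_l=\#(w_l\wedge b)+\#(w_l\setminus b)$. If $\#(w_l\wedge b)=n<\infty$, let $b_l^*$ be a join of $n$ atoms; then $\#(\pi(w_l)\setminus b_l^*)=\#w_l-n=\#(w_l\setminus b)$. If $\#(w_l\wedge b)=\infty$ and $\#(w_l\setminus b)=n<\infty$, let $\pi(w_l)\setminus b_l^*$ be a join of $n$ atoms; then $\#b_l^*=\infty$. If both numbers are $\infty$, let $b_l^*$ be a join of $N$ atoms; the rest of $\pi(w_l)$ has $\#=\infty$. Put $b^*=\bigvee_lb_l^*$.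

\medskip
\emph{Field step.} Let $(f,\pi)\in\mathcal I$, $x\in K\setminus A$, and let $A_1$ be the algebraic closure of $A(x)$ in $K$, a countable field. After countably many Boolean steps we may assume that $[\theta](\bar y)\in\mathbb B_0$ for all $\theta$ and all $\bar y$ from $A_1$. We want an embedding $f_1:A_1\to K^*$ extending $f$ with $[\theta](f_1(\bar y))=\pi([\theta](\bar y))$ for all $\theta,\bar y$; then $(f_1,\pi)\in\mathcal I$. With one variable for each element of $A_1$, this is a countable set of conditions with parameters in $A^*$ and $\mathbb B_0^*$. By saturation it suffices to solve the following finite problem. Given $\bar y=(y_1,\dots,y_n)$ from $A_1$, polynomials $P$ over $A$ in a finite set $\mathcal E$ with $P(\bar y)=0$ and in a finite set $\mathcal N$ with $P(\bar y)\ne0$, and $\mathcal L$-formulas $\theta_1(\bar z),\dots,\theta_q(\bar z)$, find $\bar y^*$ in $K^*$ with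
$$f(P)(\bar y^*)=0\ (P\in\mathcal E),\qquad f(P)(\bar y^*)\neq0\ (P\in\mathcal N),\qquad[\theta_l](\bar y^*)=\pi([\theta_l](\bar y))\ (l\le q).$$
(By (S3a) we may take every $\theta_l$ in the full tuple $\bar z=(z_1,\dots,z_n)$.)

\emph{Reduction to a point of a curve.} By the primitive element theorem $A(x,\bar y)=A(x)[y]$ for some $y\in A_1$, so $y_m=N_m(x,y)/H(x)$ with $N_m\in A[X,Y]$ and $0\ne H\in A[X]$. Clearing denominators and content in the minimal polynomial of $y$ over $A(x)$ gives, by Gauss's lemma, an irreducible polynomial in $A[X,Y]$ of degree $\ge1$ in $Y$ vanishing at $(x,y)$. For a polynomial $P$ over $A$ in $n$ variables, of degree $d$, let $W_P=H^dP(N_1/H,\dots,N_n/H)\in A[X,Y]$, so that $W_P(x,y)=H(x)^dP(\bar y)$. Let $\bar a$ list the coefficients of the irreducible polynomial, of $H$, of the $N_m$ and of the $W_P$ $(P\in\mathcal N)$. Replacing the coefficients by variables $\bar u$, we write these polynomials as $F(\bar a,X,Y)$, $H(\bar a,X)$, $N_m(\bar a,X,Y)$, $W_P(\bar a,X,Y)$ with $F,H,N_m,W_P\in\mathbb Z[\bar u,X,Y]$.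

\emph{The pattern of $(x,y)$.} For $\varepsilon\in\{0,1\}^q$, with $\theta^1=\theta$ and $\theta^0=\neg\theta$, let
$$\eta_\varepsilon(\bar u,X,Y):\qquad H\ne0\wedge\bigwedge_{P\in\mathcal N}W_P\ne0\wedge\exists\bar z\,\Big(\bigwedge_mz_mH=N_m\wedge\bigwedge_l\theta_l^{\varepsilon_l}(\bar z)\Big).$$
Since $H\ne0$ determines $\bar z$, the formulas $\eta_\varepsilon$ are pairwise contradictory in every $L_i$, and every $L_i$ satisfies, for all $\bar u,X,Y,\bar z$,
\begin{equation}\label{eq:dagger}
\Big(H\ne0\wedge\bigwedge_{P\in\mathcal N}W_P\ne0\wedge\bigwedge_mz_mH=N_m\Big)\to\Big(\eta_\varepsilon(\bar u,X,Y)\leftrightarrow\bigwedge_l\theta_l^{\varepsilon_l}(\bar z)\Big).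
\end{equation}
At $(\bar a,x,y,\bar y)$ the hypotheses of \eqref{eq:dagger} are true in $K$, so they have Boolean value $1$ by (S3b). By (S3a), with $b^1=b$ and $b^0=\neg b$,
$$B_\varepsilon:=[\eta_\varepsilon](\bar a,x,y)=\bigwedge_l[\theta_l](\bar y)^{\varepsilon_l}.$$
So the $B_\varepsilon$ lie in $\mathbb B_0$ and partition $1$, and $[\theta_l](\bar y)=\bigvee_{\varepsilon_l=1}B_\varepsilon$.

\emph{The pattern is admissible: $B_\varepsilon\le[\operatorname{Inf}_{\eta_\varepsilon^F}](\bar a)$.} This is where the transcendence of $x$ is converted into a statement about $\bar a$ alone, which $(f,\pi)$ can transport. The implication $F=0\wedge\eta_\varepsilon\to\eta_\varepsilon^F$ is valid and $[F=0](\bar a,x,y)=1$, so $B_\varepsilon\le[\eta_\varepsilon^F](\bar a,x)$. Let $g_j=\sum_mg_{jm}(\bar u)X^m$ be the polynomials of Proposition~\ref{prop:ball} for $\eta^F_\varepsilon$. By (S3a),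
$$[\eta_\varepsilon^F](\bar a,x)\setminus[\operatorname{Inf}_{\eta_\varepsilon^F}](\bar a)\ \le\ \bigvee_j\Big([g_j=0](\bar a,x)\wedge\bigvee_m\neg[g_{jm}=0](\bar a)\Big).$$
For each $j$, either all $g_{jm}(\bar a)$ vanish, or $g_j(\bar a,X)$ is a nonzero polynomial over $A$ and $g_j(\bar a,x)\ne0$, because $x\notin A$ and $A$ is algebraically closed. In both cases the $j$th term is $0$ by (S3b).

\emph{Realizing the pattern in $\mathfrak M^*$.} Put $\bar a^*=f(\bar a)$. Applying $\pi$ gives $\pi(B_\varepsilon)\le[\operatorname{Inf}_{\eta_\varepsilon^F}](\bar a^*)$, and the $\pi(B_\varepsilon)$ partition $1$. The polynomial $F(\bar a^*,X,Y)$ is irreducible over $A^*$, hence over $K^*$ by Lemma~\ref{lem:curve}(b). By (S4) there are $x^*,y^*\in K^*$ with $F(\bar a^*,x^*,y^*)=0$ and $\pi(B_\varepsilon)\le B_\varepsilon^*:=[\eta_\varepsilon](\bar a^*,x^*,y^*)$ for all $\varepsilon$. The $B^*_\varepsilon$ are pairwise disjoint by (S3a), so $B_\varepsilon^*\wedge\pi(B_{\varepsilon'})=0$ for $\varepsilon'\ne\varepsilon$, and therefore $B^*_\varepsilon=\pi(B_\varepsilon)$. Each $\eta_\varepsilon$ implies $H\ne0$ and the $B^*_\varepsilon$ have join $1$, so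 $[H=0](\bar a^*,x^*)=0$. As $0\ne1$ in $\mathbb B^*$ by (S2), axiom (S3b) gives $H(\bar a^*,x^*)\ne0$. The same argument with $W_P$ in place of $H$ gives $W_P(\bar a^*,x^*,y^*)\neq0$ for $P\in\mathcal N$. Put $y_m^*=N_m(\bar a^*,x^*,y^*)/H(\bar a^*,x^*)$.

For every $P$ over $A$, applying $f$ to the definition of $W_P$ gives $f(W_P)(x^*,y^*)=H(\bar a^*,x^*)^d\,f(P)(\bar y^*)$. For $P\in\mathcal N$ this shows $f(P)(\bar y^*)\ne0$. For $P\in\mathcal E$ the polynomial $W_P$ vanishes at $(x,y)$, so $F(\bar a,X,Y)$ divides it in $A[X,Y]$ by Lemma~\ref{lem:curve}(a); then $F(\bar a^*,X,Y)$ divides $f(W_P)$, and $f(P)(\bar y^*)=0$. Finally, the hypotheses of \eqref{eq:dagger} are true at $(\bar a^*,x^*,y^*,\bar y^*)$, so $B^*_\varepsilon=\bigwedge_l[\theta_l](\bar y^*)^{\varepsilon_l}$ and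
$$[\theta_l](\bar y^*)=\bigvee_{\varepsilon_l=1}B_\varepsilon^*=\bigvee_{\varepsilon_l=1}\pi(B_\varepsilon)=\pi\big([\theta_l](\bar y)\big).$$
This solves the finite problem and completes the proof.
\end{proof}

\section{The $p$-adic integers and the proof of Theorem~\ref{thm:presburger}}\label{sec:padic}

We have to verify (H2) and (H3) for the family $(\mathbb Z_p)_p$. A valued field is \emph{henselian} if every simple root in the residue field of the reduction of a monic polynomial over $V$ lifts to a root in $V$. A \emph{$\mathbb Z$-group} is an ordered abelian group $\Gamma$ with a least positive element and $[\Gamma:n\Gamma]=n$ for all $n\ge1$; all $\mathbb Z$-groups are elementarily equivalent. We use two results.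

\begin{itemize}
\item[(AKE)] (Ax--Kochen and Ershov.) (i) Two henselian valued fields of residue characteristic $0$ with elementarily equivalent residue fields and elementarily equivalent value groups are elementarily equivalent. (ii) $\operatorname{Th}(\mathbb Q_p,\mathbb Z_p)$ is axiomatized by: henselian valued field of characteristic $0$, residue field $\mathbb F_p$, value group a $\mathbb Z$-group with least positive element $v(p)$.
\item[(Ax)] (Ax \cite{Ax}.) One can decide whether a given ring sentence holds in $\mathbb F_p$ (a) for all primes $p$, (b) for all but finitely many primes $p$.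
\end{itemize}

\begin{lemma}\label{lem:zp}
For a ring sentence $\psi$ let $S_\psi=\{p:\mathbb Z_p\models\psi\}$.
\begin{enumerate}
\item[(a)] Given $p$ and $\psi$, one can decide whether $p\in S_\psi$.
\item[(b)] Given $\psi$, one can decide whether $S_\psi$ is finite.
\item[(c)] If $S_\psi$ is finite, it can be computed from $\psi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The axioms in (AKE)(ii) are recursive uniformly in $p$ and axiomatize a complete theory; apply (M4).

(b) Let $T_H$ be the recursive theory of henselian valued fields of residue characteristic $0$ whose value group is a $\mathbb Z$-group. By (AKE)(i), two models with elementarily equivalent residue fields are elementarily equivalent. By (M3) we find a ring sentence $\rho$ and a proof from $T_H$ of ``$\psi$ holds in the valuation ring if and only if $\rho$ holds in the residue field''. The proof uses only finitely many of the axioms ``$\ell\ne0$ in the residue field'' ($\ell$ prime), say with $\ell\le n$. For $p>n$ the valued field $(\mathbb Q_p,\mathbb Z_p)$ satisfies all the axioms used, so $\mathbb Z_p\models\psi\Leftrightarrow\mathbb F_p\models\rho$. Hence $S_\psi$ is finite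 if and only if $\neg\rho$ holds in all but finitely many $\mathbb F_p$, which is decidable by (Ax)(b).

(c) With $\rho,n$ as in (b), search for $m\ge n$ such that $\big(\bigwedge_{\ell\le m,\ \ell\text{ prime}}\ell\neq0\big)\to\neg\rho$ holds in all $\mathbb F_p$, using (Ax)(a). Any $m\geq n$ above the finitely many $p$ with $\mathbb F_p\models\rho$ works, so the search ends. Then $S_\psi\subseteq\{p\le m\}$, and (a) decides membership for $p\le m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:presburger}]
Let $I$ be the set of primes, $O_p=\mathbb Z_p$ and $\mu_p=1$. Then (H1) and (H4) hold, and (H2), (H3) are Lemma~\ref{lem:zp}. By Theorem~\ref{thm:main} the ring $R=\{x\in K:h_p(x)\in D_p\text{ for all }p\}$ has a decidable theory. By Lemma~\ref{lem:modp} it is a domain of characteristic $0$, and for each prime $p$ the ring $R/pR$ embeds in $\prod_q\mathbb Z_q/p\mathbb Z_q=\mathbb F_p$. The embedding sends $1$ to $1$, so it is onto and $|R/pR|=p$. By Theorem~\ref{thm:sz}, $\langle R;+,0\rangle\equiv\langle\mathbb Z;+,0\rangle$.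
\end{proof}

\section{Additive groups of decidable domains: proof of Theorem~\ref{thm:class}}\label{sec:class}

\emph{(1)$\Rightarrow$(2).} The additive group of a domain $R$ is nonzero, and it is torsion-free (characteristic $0$) or of exponent $p$ (characteristic $p$). These properties pass to $G\equiv\langle R;+,0\rangle$, since each is expressed by a sentence or, for torsion-freeness, by a set of sentences. The theory $\operatorname{Th}(G)=\operatorname{Th}(R;+,0)$ is decidable because $\operatorname{Th}(R;+,\cdot)$ is.

\medskip
\emph{(2)$\Rightarrow$(1) for $pG=0$.} If $|G|=p^n$ with $n\ge1$, take $R=\mathbb F_{p^n}$; a finite ring has a decidable theory. If $G$ is infinite, take for $R$ the algebraic closure of $\mathbb F_p$, whose theory is decidable (Tarski); infinite $\mathbb F_p$-vector spaces are elementarily equivalent as groups.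

\medskip
\emph{(2)$\Rightarrow$(1) for $G$ torsion-free.} Let $n_p=\dim_{\mathbb F_p}G/pG\in\{0,1,\dots,\infty\}$. The statement $n_p\ge m$ is a sentence computed from $(p,m)$, so $\{(p,m):n_p\ge m\}$ is decidable, and so is $\Pi=\{p:n_p\ge1\}$. The natural data are the rings $\mathbb Z_p$, $p\in\Pi$, with multiplicity $n_p$. But $\Pi$ may be finite, and Lemma~\ref{lem:zp} does not tell whether $S_\psi\cap\Pi$ is finite when $S_\psi$ is infinite. We therefore add rings in which all primes are units. They do not contribute to $R/pR$, and they are chosen so that every $\psi$ with $S_\psi$ infinite holds in infinitely many of them.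

Let $T_\infty$ be the set of ring sentences true in $\mathbb Z_q$ for all but finitely many primes $q$. It is consistent and deductively closed, and decidable by Lemma~\ref{lem:zp}(b), since $\varphi\in T_\infty$ if and only if $S_{\neg\varphi}$ is finite. It contains the axioms of integral domains of characteristic $0$ and ``$p$ is a unit'' for every prime $p$. If $\neg\psi\notin T_\infty$, then $T_\infty\cup\{\psi\}$ is consistent and decidable ($\varphi$ follows from it if and only if $\psi\to\varphi\in T_\infty$), so (M4) yields, uniformly in $\psi$, a complete decidable theory $\Theta_\psi\supseteq T_\infty\cup\{\psi\}$. Let $(\Theta_j)_{j\in\mathbb N}$ be a computable list of these theories in which each such $\psi$ is used infinitely often, and let $O_j'$ be a countable model of $\Theta_j$.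

Let $I=\Pi\sqcup\mathbb N$, with $O_p=\mathbb Z_p$, $\mu_p=n_p$ for $p\in\Pi$, and $O_j=O_j'$, $\mu_j=1$ for $j\in\mathbb N$. Then (H1) and (H4) hold, and (H2) holds by Lemma~\ref{lem:zp}(a) and the uniform decidability of the $\Theta_j$. For (H3), given $\psi$, decide whether $\neg\psi\in T_\infty$. If not, infinitely many $O'_j$ satisfy $\psi$, and $\{i:O_i\models\psi\}$ is infinite. If so, no $O_j'$ satisfies $\psi$ and $S_\psi$ is finite; the set in question is $S_\psi\cap\Pi$, which is finite and computable by Lemma~\ref{lem:zp}(c).

Theorem~\ref{thm:main} gives a ring $R$ with decidable theory, a domain of characteristic $0$ by Lemma~\ref{lem:modp}. Fix a prime $p$. It is a unit in $O_i$ for every $i\in I$ other than $p\in\Pi$, so Lemma~\ref{lem:modp} gives an injective homomorphism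
$$R/pR\to\prod_{\nu<n_p}\mathbb Z_p/p\mathbb Z_p=\prod_{\nu<n_p}\mathbb F_p ,$$
with one factor for each index $(p,\nu)\in\tilde I$. For $n_p\ge2$ surjectivity is no longer automatic; it comes from genericity. Let $(c_\nu)_{\nu<n_p}$ be given with $c_\nu\in\{0,\dots,p-1\}$. Apply Proposition~\ref{prop:generic} with $F=Y$, the formulas
$$\eta_c:\quad X\in D\wedge\exists w\,(w\in D\wedge X-c=pw)\qquad(0\le c<p),$$
and a partition $(b_c)_{c<p}$ of $\tilde I$ with $(p,\nu)\in b_{c_\nu}$ for all $\nu<n_p$. At every index $\iota$ the formula $\eta_c^F$ holds on the ball $c+\mathfrak m_\iota$: for $z\in\mathfrak m_\iota$ we have $c+z\in D_\iota$ and $z/p\in\mathfrak m_\iota\subseteq D_\iota$. So there is $x\in K$ with $h_\iota(x)\in D_\iota$ for all $\iota$ and $h_{(p,\nu)}(x)-c_\nu\in pD_p$ for all $\nu<n_p$; that is, $x\in R$ maps to $(c_\nu)_\nu$. Hence $\dim_{\mathbb F_p}R/pR=n_p$ in $\{0,1,\dots,\infty\}$ for all $p$. Both $G$ and the additive group of $R$ are nonzero and torsion-free, so $G\equiv\langle R;+,0\rangle$ by Theorem~\ref{thm:sz}. \qed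

\begin{thebibliography}{9}

\bibitem{Ax}
J.~Ax, \emph{The elementary theory of finite fields}, Ann. of Math. \textbf{88} (1968).

\bibitem{KZ}
Jonathan Kirby and Boris Zilber, \emph{Exponentially Closed Fields and the Conjecture on Intersections with Tori}, arXiv:1108.1075 (2011).

\bibitem{Sz}
Szmielew, Fund. Math. (1955).

\end{thebibliography}
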